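# Factorizations of matrices of bounded rank: tropical and nonnegative

## 1. The matrices $J_n$

Work in the tropical semiring: the set is $\overline{\mathbb R}=\mathbb R\cup\{\infty\}$, addition is $a\oplus b=\min\{a,b\}$ and multiplication is $a\odot b=a+b$. The element $\infty$ is neutral for $\oplus$, and the real number $0$ is neutral for $\odot$. Let $J_n$ be the $n\times n$ matrix with $\infty$ on the diagonal and $0$ elsewhere, for instance
$$J_3=\begin{pmatrix}\infty&0&0\\0&\infty&0\\0&0&\infty\end{pmatrix}.$$
We ask how few terms are needed to write $J_n$ as a tropical matrix product $B\odot C$.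

**Definition (tropical factorization rank).** The tropical factorization rank of an $n\times m$ matrix $A$ over $\overline{\mathbb R}$ is the smallest $r$ for which there are an $n\times r$ matrix $B$ and an $r\times m$ matrix $C$ over $\overline{\mathbb R}$ with $A=B\odot C$, that is, $a_{ij}=\min_t(b_{it}+c_{tj})$ for all $i,j$.

It is always at most the number of rows, since $A=I\odot A$ where $I$ has $0$ on the diagonal and $\infty$ elsewhere.

Suppose $J_n=B\odot C$ with $r$ terms. Let $\beta_i=\{t:b_{it}<\infty\}$ and $\gamma_j=\{t:c_{tj}<\infty\}$. The entry $(i,j)$ of the product is $\infty$ exactly when $\beta_i\cap\gamma_j=\emptyset$. So $\beta_i\cap\gamma_i=\emptyset$, and $\beta_i\cap\gamma_j\neq\emptyset$ for $i\ne j$. If $\beta_i\subset\beta_j$ with $i\neq j$, then $\beta_i\cap\gamma_j\subset\beta_j\cap\gamma_j=\emptyset$, which is impossible. Hence $\beta_1,\dots,\beta_n$ are $n$ subsets of $\{1,\dots,r\}$, none contained in another.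

In $\{1,2\}$ there are at most two such sets, so $J_3$ needs $3$ terms. In $\{1,2,3\}$ there are at most three: a family containing $\emptyset$ or the whole set has one member, and otherwise at most one member comes from each of the chains $\{1\}\subset\{1,2\}$, $\{2\}\subset\{2,3\}$, $\{3\}\subset\{1,3\}$. So $J_4$ needs $4$ terms. But $\{1,2,3,4\}$ has six subsets of size two, and with $\beta_i$ running through them and $\gamma_i$ the complement of $\beta_i$, we get $\beta_i\cap\gamma_j=\emptyset$ if and only if $\beta_i\subset\beta_j$, that is, $i=j$. Putting $0$ on the supports,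
$$J_6=\begin{pmatrix}0&0&\infty&\infty\\0&\infty&0&\infty\\0&\infty&\infty&0\\\infty&0&0&\infty\\\infty&0&\infty&0\\\infty&\infty&0&0\end{pmatrix}\odot\begin{pmatrix}\infty&\infty&\infty&0&0&0\\\infty&0&0&\infty&\infty&0\\0&\infty&0&\infty&0&\infty\\0&0&\infty&0&\infty&\infty\end{pmatrix}.$$
Deleting a row and the corresponding column handles $J_5$. So $J_3,J_4,J_5,J_6$ have tropical factorization ranks $3,4,4,4$.

There is a second rank, defined by minors.

**Definition (tropical rank).** A square matrix $(a_{ij})_{i,j=1}^r$ over $\overline{\mathbb R}$ is tropically singular if $\min_{\sigma\in S_r}\sum_i a_{i\sigma(i)}$ equals $\infty$ or is attained by at least two permutations; otherwise it is tropically nonsingular. The tropical rank of $A$ is the largest $r$ such that $A$ has a tropically nonsingular $r\times r$ submatrix, and $0$ if there is none.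

For instance $\begin{pmatrix}0&1\\1&0\end{pmatrix}$ is nonsingular (the two sums are $0$ and $2$), while the $2\times 2$ matrix of zeros is singular. For brevity, "nonsingular" always means tropically nonsingular when the matrix is tropical, and a nonsingular $r$-minor is a nonsingular $r\times r$ submatrix.

For $n\ge2$ the tropical rank of $J_n$ is $2$. The first two rows and columns give $\begin{pmatrix}\infty&0\\0&\infty\end{pmatrix}$, where only the transposition has a finite sum. In an $r\times r$ submatrix with $r\ge3$ there is at most one $\infty$ in each row and column, so the positions of $\infty$ are contained in the graph of some permutation $\pi$. A permutation $\sigma$ that disagrees with $\pi$ everywhere has sum $0$, the least possible, and there are at least two of these (compose $\pi$ with an $r$-cycle or with its inverse). So the submatrix is singular.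

Thus $J_3$ and $J_4$ have tropical rank only $2$, and yet the factorization rank is as large as the number of rows allows. For $J_5$ and $J_6$ this breaks down. If we allow larger tropical rank, say $k=10$ or $k=100$, can a cleverer matrix keep the factorization rank equal to the number of rows for *every* size?

## 2. Two questions and two theorems

There is a parallel story over the nonnegative reals.

**Definition (nonnegative rank).** For a real entrywise nonnegative $n\times m$ matrix $A$, the conventional rank is the usual rank. The nonnegative rank is the smallest $r$ such that $A=BC$ with entrywise nonnegative $B$ ($n\times r$) and $C$ ($r\times m$).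

Here is the analogue of $J_4$:
$$A=\begin{pmatrix}0&0&1&1\\1&0&0&1\\1&1&0&0\\0&1&1&0\end{pmatrix}.$$
The sum of rows $1$ and $3$ equals the sum of rows $2$ and $4$, and the first three rows are independent, so the rank is $3$. The nonnegative rank is $4$. Indeed the positions $(1,3),(2,4),(3,1),(4,2)$ carry positive entries. If one term $b_{\cdot t}c_{t\cdot}$ of a nonnegative factorization were positive at two of them, $(i,j)$ and $(i',j')$, it would be positive at $(i,j')$ and $(i',j)$ too, and so would $A$. But for each of the six pairs one of these two entries is zero: they are $a_{14}a_{23}$, $a_{11}a_{33}$, $a_{12}a_{43}$, $a_{21}a_{34}$, $a_{22}a_{44}$, $a_{32}a_{41}$, all equal to $0$. So four terms are needed.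

The questions, from Yaroslav Shitov, "A separation between tropical matrix ranks", arXiv:1712.03071 (2017), are these. Fix a positive integer $k$. Is it correct that, for all $n,m$ with $m\ge n\ge k$, there exists an $n\times m$ matrix with tropical rank $k$ and tropical factorization rank $n$? Does there exist, for all such $n,m$, a nonnegative $n\times m$ matrix with conventional rank $k$ and nonnegative rank $n$?

The smallest cases can be settled at once.

For a nonnegative matrix of rank $1$, all rows are nonnegative multiples of one nonzero row, so the nonnegative rank is $1$. For a nonnegative matrix of rank $2$, the columns lie in $V\cap\mathbb R^n_{\ge0}$, where $V$ is a plane. This is a closed convex cone in a plane containing no line, and so it is generated by at most two vectors. The nonnegative rank is $2$, and $n=3$ is already impossible.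

For tropical rank $1$, every $2\times2$ submatrix is singular. If $a_{ij}$ and $a_{i'j'}$ are finite with $i\neq i'$, $j\ne j'$, then $a_{ij'},a_{i'j}$ must be finite and $a_{ij}+a_{i'j'}=a_{ij'}+a_{i'j}$. So the finite entries fill a set of rows times a set of columns, and on it $a_{ij}=b_i+c_j$. The factorization rank is $1$.

The problem comes with the information that the answer is negative for $k\le3$ in the nonnegative part and for $k\le2$ in the tropical part, and it asks for the tropical answer for each $k\ge3$ and the nonnegative one for each $k\ge4$. We treat all $k$ at once and do not use this information. Both answers are **no**, for every fixed $k$, and a much stronger statement holds.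

**Theorem T.** For all $k\ge1$ and $\delta\in(0,1)$ there is $n_0$ such that every $n\times m$ matrix over $\overline{\mathbb R}$ with $n\ge n_0$ and tropical rank $\le k$ has tropical factorization rank $\le\delta n$.

**Theorem N.** For all $k\ge1$ and $\delta\in(0,1)$ there is $n_0$ such that every nonnegative real $n\times m$ matrix with $n\ge n_0$ and rank $\le k$ has nonnegative rank $\le\delta n$.

Since $\delta n<n$, it follows that for each $k$ and all sufficiently large $n$, whatever $m$ is, no $n\times m$ matrix of tropical rank $k$ has tropical factorization rank $n$, and no nonnegative $n\times m$ matrix of rank $k$ has nonnegative rank $n$. So both questions are answered negatively. Note that $n_0$ does not depend on $m$: the number of columns plays no role in what follows.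

We use two textbook facts.

**Ramsey's theorem.** For all $r,c,s$ there is a number $R$ such that for every coloring of the $r$-subsets of a set of at least $R$ elements with $c$ colors, some $s$-subset is homogeneous: all its $r$-subsets have the same color.

**Minkowski–Weyl theorem.** A cone in a finite-dimensional space $V$ given by finitely many linear inequalities and containing no line (a pointed polyhedral cone) is generated by its extreme rays, which are finite in number. At a nonzero point of an extreme ray the active inequalities have rank $\dim V-1$.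

## 3. Passing to a subset of rows, and a family of residue classes

For a set $X$ of rows, $A[X]$ denotes the submatrix with row set $X$ and all columns.

The first lemma reduces the theorems to finding *some* set of rows on which the factorization is cheap. This is what makes Ramsey's theorem usable.

**Lemma 1 (extraction).** Suppose that for every $\delta\in(0,1)$ there is $n_\ast$ such that every matrix of the class considered (tropical rank $\le k$; respectively nonnegative of rank $\le k$ without zero rows) with at least $n_\ast$ rows has a nonempty set $X$ of rows such that $A[X]$ has tropical factorization rank (respectively nonnegative rank) $\le\delta|X|$. Then Theorem T (respectively N) holds for $k$.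

*Proof.* In the nonnegative case delete the zero rows; this does not change the nonnegative rank. Remove sets $X$ as in the hypothesis one after another until fewer than $n_\ast$ rows remain; this is possible because the classes are closed under removing rows. Both factorization ranks are subadditive over a partition of the rows: if $A[X_1]=B_1C_1$ and $A[X_2]=B_2C_2$, stack $C_1$ over $C_2$ and use the left factor with diagonal blocks $B_1,B_2$ and all other entries $0$ (respectively $\infty$). Both ranks are at most the number of rows. So the rank of $A$ is at most $\delta n+n_\ast$. Apply this with $\delta/2$ in place of $\delta$ and let $n\ge2n_\ast/\delta$. $\square$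

In both proofs there will be a row $i$ to be handled and a bounded number of bad rows to be avoided. The singletons $\{i\}$ avoid everything, but there are as many of them as rows. The next lemma does the same job with far fewer sets.

**Lemma 2 (residue classes).** Let $D\ge0$, let $\theta\ge1$ be a multiple of $(D+1)!$, and let $p=\theta^2$. There is a family $\mathcal T$ of at most $2(D+1)^2\theta$ nonempty subsets of $\{1,\dots,p\}$ such that for every $i\in\{1,\dots,p\}$ and every $B\subset\{1,\dots,p\}\setminus\{i\}$ with $|B|\le D$ some $T\in\mathcal T$ satisfies $i\in T$ and $T\cap B=\emptyset$. Distinct elements of each $T\in\mathcal T$ differ by at least $\theta+1$.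

For example, let $D=1$, $\theta=10$, $p=100$. Take the residue classes modulo $11$ and modulo $21$, which makes $32$ sets instead of $100$ singletons. If $b\ne i$, then $11$ and $21$ cannot both divide $i-b$, since $0<|i-b|<100<231$.

*Proof.* Let $\mathcal T$ consist of the nonempty intersections of $\{1,\dots,p\}$ with residue classes modulo $\pi_j=j\theta+1$, $1\le j\le D+1$. Their number is at most $\sum_j\pi_j\le(D+1)\bigl((D+1)\theta+1\bigr)\le2(D+1)^2\theta$.

The $\pi_j$ are pairwise coprime. A common prime divisor of $\pi_j$ and $\pi_{j'}$, $j\ne j'$, divides $(j-j')\theta$ but not $\theta$, so it divides $j-j'$. Hence it is $\le D$, so it divides $(D+1)!$ and therefore $\theta$, a contradiction.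

If $b\ne i$, two of the moduli cannot both divide $i-b$, because their product exceeds $\theta^2>|i-b|>0$. So each $b\in B$ excludes at most one of the $D+1$ moduli, and some $\pi_j$ divides no $i-b$ with $b\in B$. Let $T$ be the class of $i$ modulo $\pi_j$. Finally, distinct elements of a class differ by at least $\pi_j\ge\theta+1$. $\square$

## 4. Covering a tropical column from above

From here to the end of Section 8, $A$ is a matrix of tropical rank $\le k$. Its columns are regarded as functions from the rows to $\overline{\mathbb R}$, and the rows carry their natural order. Differences $f-g$ are formed only with $g$ finite, and $\infty-c=\infty$.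

A tropical factorization writes each column $f$ as the minimum of translates $b+c(f)$ of a fixed list of functions $b$. Each translate must lie above $f$, and every finite value of $f$ must be touched by some translate. Suppose we want to touch $f$ at $i$ by a translate of a real function $y$. The translate is $y+f(i)-y(i)$, and it lies above $f$ except at those $j$ where $(f-y)(j)>(f-y)(i)$. If these exceptions are few, we can cut them off by replacing $y$ with $\infty$ outside a set $T$ from Lemma 2. This gives the following lemma.

**Lemma 3 (covering).** Let $\theta$ be a multiple of $(D+1)!$, let $Z$ be a set of $\theta^2$ rows, and let $Y$ be a finite set of real functions on $Z$. Suppose that for every column $f$ and every $i\in Z$ with $f(i)<\infty$ there is $y\in Y$ such that $(f-y)(j)>(f-y)(i)$ for at most $D$ elements $j\in Z$. Then $A[Z]$ has tropical factorization rank at most $2(D+1)^2\theta\,|Y|$.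

*Proof.* Identify $Z$ with $\{1,\dots,\theta^2\}$ and take $\mathcal T$ from Lemma 2. For $y\in Y$ and $T\in\mathcal T$ let $b_{y,T}$ be $y$ on $T$ and $\infty$ off $T$. For a column $f$ let $c_{y,T}(f)=\max_{j\in T}(f(j)-y(j))\in\overline{\mathbb R}$. Then $b_{y,T}+c_{y,T}(f)\ge f$ on $Z$. If $f(i)<\infty$, take $y$ from the hypothesis and $T\ni i$ avoiding the at most $D$ exceptions. Then $c_{y,T}(f)=f(i)-y(i)$, and equality holds at $i$. Where $f(i)=\infty$, all terms are $\infty$. So $f=\min_{y,T}\bigl(b_{y,T}+c_{y,T}(f)\bigr)$ on $Z$ for every column $f$, which is a factorization with $|Y||\mathcal T|$ terms. $\square$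

If $|Y|$ and $D$ are bounded in terms of $k$, the number of terms is of order $\theta$, against $\theta^2$ rows. So we need a bounded set $Y$ that works for all columns, however many there are.

The sensible first attempt is to let $Y$ consist of a few well-chosen columns of $A$. Here is what goes wrong. Let the rows be $1,\dots,n$, let $g_1(j)=0$ and $g_2(j)=-j$, and suppose that we also have, for a row $i$, the column
$$f_i(j)=0\ (j<i),\qquad f_i(i)=-\tfrac12,\qquad f_i(j)=i-j\ (j>i).$$
To the left of $i$ this follows $g_1$, to the right it follows the translate $g_2+i$, and at $i$ it lies strictly below both. Now $(f_i-g_1)(j)>(f_i-g_1)(i)$ for all $j<i$, and $(f_i-g_2)(j)=i>i-\frac12=(f_i-g_2)(i)$ for all $j>i$. When $i$ is in the middle, neither $g_1$ nor $g_2$ has few exceptions at $i$.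

However, a function that is *not* among these columns does the job. Take $y(j)=-j/2$. Then $(f_i-y)(i)=\frac{i-1}2$. For $j<i$ we have $(f_i-y)(j)=\frac j2\le\frac{i-1}2$, and for $j>i$ we have $(f_i-y)(j)=i-\frac j2\le\frac{i-1}2$. There are no exceptions, and the same $y$ serves all $i$ simultaneously. The function $y$ interpolates between $g_1$ and $g_2$. The proof shows that, after passing to suitable rows, this is the only trouble that can occur, and that one interpolating function for each pair $g_s,g_{s'}$ resolves it.

## 5. Sources of nonsingular minors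

The hypothesis on the tropical rank enters only through the absence of nonsingular $(k+1)$-minors. Two ways to produce such minors are needed.

**Lemma 4 (criterion).** Let $i_1,\dots,i_r$ be distinct rows, $f_1,\dots,f_r$ columns, and $y$ a real function on these rows. Suppose that for each $a$ the function $f_a-y$ attains a finite minimum over $\{i_1,\dots,i_r\}$ only at $i_a$. Then the matrix $(f_a(i_b))_{a,b}$ is nonsingular; in particular $r\le k$.

*Proof.* For a permutation $\sigma$ we have $\sum_af_a(i_{\sigma(a)})=\sum_a(f_a-y)(i_{\sigma(a)})+\sum_ay(i_a)$, and the first sum on the right is finite for $\sigma=\mathrm{id}$ and is uniquely minimized there. The columns are automatically distinct, since their minima lie at different rows. $\square$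

**Definition (separated system).** A separated $\kappa$-system on a row set $X$ consists of columns $g_1,\dots,g_\kappa$, finite on $X$, such that every $g_{s+1}-g_s$ is strictly decreasing on $X$. For $\kappa=0$ it is empty.

For example, $g_s(i)=-si$ is separated, because $g_{s+1}-g_s=-i$. A separated $1$-system is just a column finite on $X$.

**Lemma 5.** There is no separated $(k+1)$-system on $k+1$ rows.

*Proof.* Let $i_1<\dots<i_r$ carry a separated $r$-system, $r=k+1\ge2$. The columns are distinct because their differences are strictly monotone. For $i<j$ among these rows and $s<s'$ the function $g_{s'}-g_s$ is strictly decreasing, so $g_s(i)+g_{s'}(j)<g_s(j)+g_{s'}(i)$. Hence removing an inversion from an assignment of columns to rows strictly decreases the sum. The identity assignment is the unique minimum, and it is finite. This is a nonsingular $(k+1)$-minor, a contradiction. $\square$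

**Constants.** Fix $\delta\in(0,1)$. Let $\theta$ be a multiple of $(4k+1)!$ with $\theta\ge2k^2(4k+1)^2/\delta$, and let $N=\theta^2$. Put $s_{k+1}=k+1$. For $\kappa=k,k-1,\dots,0$, in this order, choose the following.

- $R'_\kappa$ is a Ramsey number such that every coloring of the pairs of a set of at least $R'_\kappa$ elements with $3^\kappa$ colors has a homogeneous set of size $\max(2k+2,s_{\kappa+1})$.
- $R_\kappa=R'_\kappa+3k+1$.
- $s_\kappa$ is a Ramsey number such that every coloring of the $(k+1)$-subsets of an $s_\kappa$-set with $2^{(3\kappa+3)(k+1)}$ colors has a homogeneous set of size $2R_\kappa N+1$.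

Let $n_\ast=s_0$. Suppose $A$ has at least $n_\ast$ rows. Let $\kappa\in\{0,\dots,k\}$ be maximal such that some set $X_0$ of $s_\kappa$ rows carries a separated $\kappa$-system $g_1,\dots,g_\kappa$; the value $\kappa=0$ is always possible. Then
$$\text{no } s_{\kappa+1}\text{ rows carry a separated }(\kappa+1)\text{-system},\tag{1}$$
for $\kappa<k$ by maximality and for $\kappa=k$ by Lemma 5. Put $g_0\equiv0$ (this is a function, not a column) and $R=R_\kappa$.

**Homogenization.** The purpose is that a local pattern, once seen anywhere in $X$, is seen everywhere, so that the columns realizing different patterns can be brought to the same $k+1$ rows. Color each $(k+1)$-subset $i_0<\dots<i_k$ of $X_0$ by the truth values of the following statements, each of which begins "there is a column $f$ such that":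

- $Q_{s,t}$ ($0\le s\le\kappa$, $0\le t\le k$): $f(i_t)<\infty$ and $(f-g_s)(i_b)>(f-g_s)(i_t)$ for all $b\ne t$;
- $S_{s,a}$ ($1\le s\le\kappa$, $0\le a\le k$): $f-g_s$ equals a finite constant $c$ on $i_0,\dots,i_a$ and is $>c$ on $i_{a+1},\dots,i_k$;
- $S'_{s,a}$ (same ranges): $f-g_s$ equals a finite constant $c$ on $i_k,\dots,i_{k-a}$ and is $>c$ on $i_{k-a-1},\dots,i_0$;
- $F_a$ ($0\le a\le k$): $f$ is finite on $i_0,\dots,i_a$ and $\infty$ on $i_{a+1},\dots,i_k$;
- $F'_a$ ($0\le a\le k$): $f$ is finite on $i_k,\dots,i_{k-a}$ and $\infty$ on $i_{k-a-1},\dots,i_0$.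

The number of statements is $(k+1)\bigl((\kappa+1)+2\kappa+2\bigr)=(3\kappa+3)(k+1)$. By the choice of $s_\kappa$ there is a homogeneous set $X\subset X_0$ with $|X|=2RN+1$. From now on all $(k+1)$-tuples are increasing tuples in $X$.

**Lemma 6 (no deep valleys).** Let $0\le s\le\kappa$. There are no column $f$ and $i\in X$ with $f(i)<\infty$ such that $(f-g_s)(j)>(f-g_s)(i)$ for at least $k$ elements $j<i$ of $X$ and at least $k$ elements $j>i$ of $X$.

*Proof.* Otherwise, for each $t\in\{0,\dots,k\}$, choose $t$ such elements on the left and $k-t$ on the right. Together with $i$, which is then in position $t$, they form a tuple on which $Q_{s,t}$ holds. So every $Q_{s,t}$, $0\le t\le k$, holds for some tuple, hence for all. On one fixed tuple we get columns $f_0,\dots,f_k$ such that $f_t-g_s$ has its only minimum at $i_t$. This contradicts Lemma 4 with $y=g_s$ and $r=k+1$. $\square$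

**Lemma 7 (no plateaus with high ground beyond).** Let $1\le s\le\kappa$. There is no column $f$ with $f-g_s$ equal to a finite constant $c$ on $k+1$ elements of $X$ and $>c$ on $k$ elements of $X$ that are all larger (or all smaller) than these.

*Proof.* Suppose the $k$ elements are larger. Choosing $a+1$ of the first elements and $k-a$ of the second, we see that each $S_{s,a}$, $0\le a\le k$, holds on some tuple, hence on all. Fix a tuple, and let $f_0,\dots,f_k$ and $c_0,\dots,c_k$ be the corresponding columns and constants. Put $y(i_b)=g_s(i_b)+b\varepsilon$. For $b\le a$ we have $(f_a-y)(i_b)=c_a-b\varepsilon$, and among these $b$ this is uniquely minimal at $b=a$. For $b>a$ and $\varepsilon>0$ small, $(f_a-y)(i_b)=(f_a-g_s)(i_b)-b\varepsilon>c_a-a\varepsilon$, because $(f_a-g_s)(i_b)>c_a$. So $f_a-y$ has its only minimum at $i_a$, contradicting Lemma 4.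

If the $k$ elements are smaller, all $S'_{s,a}$ hold on a fixed tuple. Put $y(i_b)=g_s(i_b)+(k-b)\varepsilon$. Then $(f_a-y)(i_{k-b})=c_a-b\varepsilon$ for $b\le a$ and is $>c_a-a\varepsilon$ for $b>a$ and small $\varepsilon$, so the only minimum is at $i_{k-a}$. Again Lemma 4 is contradicted. $\square$

**Lemma 8 (no finite stretch with infinities beyond).** There is no column finite on $k+1$ elements of $X$ and $\infty$ on $k$ elements of $X$ all larger (or all smaller) than these.

*Proof.* If the $k$ elements are larger, then as before all $F_a$ hold on a fixed tuple, which gives columns $f_0,\dots,f_k$ with $f_a(i_b)<\infty$ if and only if $b\le a$. A permutation with finite sum satisfies $\sigma(a)\le a$ for all $a$, so it is the identity. The $(k+1)$-minor is nonsingular, a contradiction. If they are smaller, use $F'_a$: then $f_a(i_{k-b})<\infty$ if and only if $b\le a$, and again exactly one permutation has a finite sum. $\square$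

## 6. Sparse columns, full columns and dominant levels

Lemma 8 splits the columns into two kinds, and the first kind turns out to be invisible in the interior of $X$.

**Lemma 9.** Each column has at most $2k+1$ finite entries on $X$ (call it sparse) or at most $2k-2$ infinite entries on $X$ (call it full if it is not sparse). Let $X^\circ\subset X$ be the set of elements with at least $R$ elements of $X$ on each side. A sparse column is $\infty$ on $X^\circ$.

*Proof.* Suppose there are at least $2k+2$ finite entries. Let $e$ be the $(k+1)$-st finite position from the left and $e'$ the $(k+1)$-st finite position from the right, so $e<e'$. By Lemma 8 at most $k-1$ infinite positions are $>e$ and at most $k-1$ are $<e'$. Every position is $>e$ or $<e'$, so there are at most $2k-2$ infinite entries.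

Let $f$ be sparse and suppose $f(i)<\infty$ with $i\in X^\circ$. There are at most $2k$ other finite entries, so on each side of $i$ at least $R-2k\ge k$ entries are $\infty$. This contradicts Lemma 6 with $s=0$. $\square$

Next we show that a full column must agree, up to a constant, with some $g_s$ on many rows of every window of length $R$. This is where the maximality of $\kappa$ is used: otherwise the column could be inserted into the separated system.

**Lemma 10.** If $f$ is full, every $R$-subset of $X$ contains $2k+2$ elements on which some $f-g_s$, $1\le s\le\kappa$, is a finite constant. If $\kappa=0$, there are no full columns.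

*Proof.* Remove the at most $2k-2$ infinite entries; at least $R'_\kappa$ elements remain. Color the pairs $j<j'$ of these by the signs of $(f-g_s)(j')-(f-g_s)(j)$, $1\le s\le\kappa$, and take a homogeneous set $S$ of size $\max(2k+2,s_{\kappa+1})$. If some sign is $0$, then $f-g_s$ is constant on $S$ and we are done.

Otherwise all $f-g_s$ are strictly monotone on $S$. If $f-g_s$ is decreasing, then so is $f-g_{s'}=(f-g_s)+(g_s-g_{s'})$ for $s'<s$. So there is $t$ such that $f-g_s$ is decreasing for $s\le t$ and increasing for $s>t$. Then $g_1,\dots,g_t,f,g_{t+1},\dots,g_\kappa$ is a separated $(\kappa+1)$-system on $S$, and $|S|\ge s_{\kappa+1}$. This contradicts (1). For $\kappa=0$ there are no signs, so the first alternative cannot occur, and the second says that no full column exists. $\square$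

**Lemma 11.** Let $f$ be full and $1\le s\le\kappa$. Call a finite value $c$ $s$-big for $f$ if $E=\{j\in X:(f-g_s)(j)=c\}$ has at least $2k+2$ elements. If $c$ is $s$-big, then $(f-g_s)(j)>c$ for at most $2k-2$ elements $j\in X$. There is at most one $s$-big value.

*Proof.* Let $e<e'$ be the $(k+1)$-st elements of $E$ from the left and from the right. By Lemma 7 at most $k-1$ positions $j>e$ and at most $k-1$ positions $j<e'$ satisfy $(f-g_s)(j)>c$, and every position is $>e$ or $<e'$. If $c<c'$ were both $s$-big, at least $2k+2$ positions would exceed $c$, a contradiction. $\square$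

If the $s$-big value exists, denote it by $l_s$ and its set by $E_s$, and call $s$ big for $f$. In words: apart from at most $2k-2$ rows, $f$ lies below the translate $l_s+g_s$, and it touches this translate at least $2k+2$ times.

## 7. Interpolating functions on a sparse set of rows

If $f$ touches $l_L+g_L$ somewhere to the left of $i$ and $l_P+g_P$ somewhere to the right, we only know that the contact points lie within $R$ steps of $i$. An interpolating function on all of $X$ might have exceptions throughout such a window. Their number could be of order $R$, while the number $D=4k$ of exceptions that Lemma 3 tolerates is fixed before $R$ (for $\kappa<k$, $R_\kappa$ depends on $s_{\kappa+1}$ and hence on $\theta$). The way out is to keep only rows that are $2R$ apart, so that the windows to the left and right of the chosen rows do not overlap. Each increment of $g_s-g_{s'}$ between neighboring chosen rows can then be split into two parts, one belonging to each neighbor.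

Let $Z\subset X^\circ$ consist of the elements of $X$ in positions $R+1,3R+1,\dots,(2N-1)R+1$. Since $|X|=2RN+1$, these have at least $R$ elements of $X$ on each side, and $|Z|=N$. For $x\in Z$ let $x^-,x^+\in X$ be its $R$-th predecessor and its $R$-th successor in $X$. Consecutive $a<b$ in $Z$ satisfy $a^+=b^-$.

For $1\le s<s'\le\kappa$ the function $z=g_s-g_{s'}$ is strictly increasing on $X$. Define $y_{s,s'}=g_{s'}+\psi$ on $Z$, where $\psi$ is $0$ at the first element of $Z$ and
$$\psi(b)-\psi(a)=z(a^+)-z(a)\quad\text{for consecutive }a<b\text{ in }Z.$$
For such $a,b$ we then have $(z-\psi)(b)-(z-\psi)(a)=z(b)-z(a^+)=z(b)-z(b^-)$. Both increments are positive, so $\psi$ and $z-\psi$ are increasing on $Z$. Hence for all $a<b$ in $Z$, consecutive or not,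
$$\psi(b)-\psi(a)\ge z(a^+)-z(a),\qquad(z-\psi)(b)-(z-\psi)(a)\ge z(b)-z(b^-).\tag{2}$$
For the first inequality stop at the successor of $a$ in $Z$; for the second start at the predecessor of $b$. Let
$$Y=\{g_1,\dots,g_\kappa\}\cup\{y_{s,s'}:1\le s<s'\le\kappa\},$$
regarded as functions on $Z$. Then $|Y|\le\kappa+\frac{\kappa(\kappa-1)}2\le k^2$.

**Lemma 12.** For every column $f$ and every $i\in Z$ with $f(i)<\infty$ there is $y\in Y$ with $(f-y)(j)>(f-y)(i)$ for at most $4k$ elements $j\in Z$.

*Proof.* Since $i\in X^\circ$, Lemma 9 shows that $f$ is full; so $\kappa\ge1$ by Lemma 10.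

**Step 1: the easy case.** We dispose of the case where a function $g_s$ itself works. If $f(i)\ge l_s+g_s(i)$ for some big $s$, take $y=g_s$. The exceptions satisfy $(f-g_s)(j)>(f-g_s)(i)\ge l_s$, and by Lemma 11 there are at most $2k-2$ of them. From now on assume
$$f(i)<l_s+g_s(i)\quad\text{for all big }s.\tag{3}$$

**Step 2: the two contacts.** We find the translates that $f$ touches on either side. By Lemma 10 the $R$ elements of $X$ immediately preceding $i$ contain $2k+2$ elements on which some $f-g_L$ is a finite constant. This constant is then $L$-big, so $L$ is big and these elements lie in $E_L$. Likewise the $R$ elements immediately following $i$ contain $2k+2$ elements of $E_P$ for some big $P$. Below, $a$ and $b$ denote arbitrary such elements of $E_L$ and $E_P$ respectively, so $i^-\le a<i<b\le i^+$. There are at least $k$ choices of each. By (3), $(f-g_L)(a)=l_L>(f-g_L)(i)$ and $(f-g_P)(b)=l_P>(f-g_P)(i)$.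

**Step 3: $L<P$.** We show that the contacts come in the right order. If $L=P$, then $f-g_L$ is larger than its value at $i$ at $k$ elements on each side, contradicting Lemma 6. If $L>P$, then $g_L-g_P$ is strictly decreasing, so by (3)
$$(f-g_P)(i)<l_L+(g_L-g_P)(i)<l_L+(g_L-g_P)(a)=(f-g_P)(a),$$
and $(f-g_P)(i)<(f-g_P)(b)$ by Step 2. This contradicts Lemma 6 with $s=P$.

**Step 4: how far $f(i)$ lies below the two translates.** Let $z=g_L-g_P$, which is strictly increasing, and put $\alpha=l_L+g_L(i)-f(i)>0$ and $\gamma=l_P+g_P(i)-f(i)>0$. We show
$$\alpha\le z(i)-z(i^-),\qquad\gamma\le z(i^+)-z(i).\tag{4}$$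
If the first inequality fails, then $\alpha>z(i)-z(a)$ because $a\ge i^-$. Therefore $(f-g_P)(i)=l_L-\alpha+z(i)<l_L+z(a)=(f-g_P)(a)$, and on the right $(f-g_P)(b)>(f-g_P)(i)$. This contradicts Lemma 6 with $s=P$.

If the second inequality fails, then $\gamma>z(b)-z(i)$ because $b\le i^+$. Therefore $(f-g_L)(i)=l_P-\gamma-z(i)<l_P-z(b)=(f-g_L)(b)$, and on the left $(f-g_L)(a)>(f-g_L)(i)$. This contradicts Lemma 6 with $s=L$.

**Step 5: the interpolating function works.** Take $y=y_{L,P}=g_P+\psi=g_L-(z-\psi)$. By Lemma 11, all $j\in Z$ except at most $4k-4$ satisfy both $f(j)\le l_L+g_L(j)$ and $f(j)\le l_P+g_P(j)$. Consider such a $j$. If $j<i$, then $f(j)-f(i)\le g_L(j)-g_L(i)+\alpha$, while by (2) and (4)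
$$y(j)-y(i)=g_L(j)-g_L(i)+(z-\psi)(i)-(z-\psi)(j)\ge g_L(j)-g_L(i)+z(i)-z(i^-)\ge f(j)-f(i).$$
If $j>i$, then $f(j)-f(i)\le g_P(j)-g_P(i)+\gamma$, while by (2) and (4)
$$y(j)-y(i)=g_P(j)-g_P(i)+\psi(j)-\psi(i)\ge g_P(j)-g_P(i)+z(i^+)-z(i)\ge f(j)-f(i).$$
So $(f-y)(j)\le(f-y)(i)$ for all but at most $4k-4$ elements $j\in Z$. $\square$

## 8. Proof of Theorem T

By Lemma 1 it suffices to show that $A[Z]$ has factorization rank at most $\delta|Z|=\delta\theta^2$. If $\kappa=0$, then all columns are sparse by Lemma 10, hence $\infty$ on $Z\subset X^\circ$ by Lemma 9. The factorization rank is then at most $1\le\delta\theta^2$. If $\kappa\ge1$, Lemma 12 is the hypothesis of Lemma 3 with $D=4k$, and $\theta$ is a multiple of $(4k+1)!$. So the factorization rank is at most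
$$2(4k+1)^2\theta\,|Y|\le2k^2(4k+1)^2\theta\le\delta\theta^2=\delta|Z|.$$
Here $n_\ast=s_0$ depends only on $k$ and $\delta$. $\blacksquare$

## 9. Normal systems of positive functions

We turn to nonnegative matrices. Let $V$ be the span of the columns of $A[X]$. The columns lie in the cone of nonnegative functions in $V$, and we want to enclose this cone in another one generated by few nonnegative vectors. First we use Ramsey's theorem to make $V$ very regular.

**Definition (normal system).** Let $X$ be a finite ordered set and $M\ge2$. Positive functions $\varphi_0,\dots,\varphi_d$ on $X$ form an $M$-normal system if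
$$\frac{\varphi_s(j)}{\varphi_{s-1}(j)}\ge M\,\frac{\varphi_s(i)}{\varphi_{s-1}(i)}\qquad(1\le s\le d,\ i<j\text{ in }X).$$

For example $\varphi_s(i)=M^{si}$ on $X=\{1,\dots,n\}$, where $\varphi_s/\varphi_{s-1}=M^i$. In general, for $s<s'$ the ratio $\varphi_{s'}/\varphi_s$ is a product of $s'-s$ consecutive ratios, so it increases by a factor $\ge M^{s'-s}\ge M$ at each step of $X$. Restrictions to subsets are again $M$-normal.

The next lemma says that determinants are dominated by their diagonal term.

**Lemma 13.** Let $M\ge2(d+1)!$ and let $\varphi_0,\dots,\varphi_d$ be $M$-normal on $X$. For $i_1<\dots<i_r$ in $X$ and $s_1<\dots<s_r$ we have $\det(\varphi_{s_b}(i_a))_{a,b}\in[\frac12,\frac32]\prod_a\varphi_{s_a}(i_a)$.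

*Proof.* Consider the term $\pm\prod_a\varphi_{s_{\sigma(a)}}(i_a)$ and suppose $\sigma(a)>\sigma(a+1)$. Swapping these two values multiplies the absolute value by $\rho(i_{a+1})/\rho(i_a)\ge M$, where $\rho=\varphi_{s_{\sigma(a)}}/\varphi_{s_{\sigma(a+1)}}$. Every permutation becomes the identity by removing adjacent inversions. So each non-identity term is at most $M^{-1}$ times the diagonal product in absolute value. There are fewer than $r!\le(d+1)!\le M/2$ of them. $\square$

**Lemma 14.** For all $k,N,M$ with $N\ge k\ge1$ and $M\ge2k!$ there is $n_1(k,N,M)$ such that for any $n\ge n_1$ nonzero vectors $u_1,\dots,u_n\in\mathbb R^k$ there are a set $X$ of $N$ indices and an $M$-normal system $\varphi_0,\dots,\varphi_d$ on $X$, $d\le k-1$, such that every function $X\ni i\mapsto\lambda\cdot u_i$, $\lambda\in\mathbb R^k$, is a linear combination of $\varphi_0,\dots,\varphi_d$.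

*Proof.* Induction on $k$. For $k=1$ take $N$ scalars of equal sign and $\varphi_0(i)=|u_i|$. Let $k\ge2$.

**Step 1: signs of determinants.** We make the vectors behave like points in general position, or drop the dimension. By Ramsey's theorem pass to a large subset on whose increasing $k$-tuples $\det(u_{i_1},\dots,u_{i_k})$ has constant sign in $\{-,0,+\}$. If the sign is $0$, the vectors of the subset span a space $W$ of dimension $\le k-1$. Embed $W$ linearly in $\mathbb R^{k-1}$. The vectors stay nonzero, every linear functional on $W$ extends to one on $\mathbb R^{k-1}$, and the induction hypothesis applies. Otherwise, after a reflection of $\mathbb R^k$, which does not change the set of functions $i\mapsto\lambda\cdot u_i$, all these determinants are positive.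

**Step 2: a second use of Ramsey's theorem.** We prepare the inequality that will become normality. For $0\le s\le k-2$ and $e_1<\dots<e_{k+2}$ put
$$\Delta(p,q)=\det(u_{e_1},\dots,u_{e_s},u_{e_{s+p}},u_{e_{s+q}},u_{e_{s+5}},\dots,u_{e_{k+2}}),\qquad1\le p<q\le4,$$
and let $C_s$ be the statement
$$(M-1)\,\Delta(1,2)\Delta(3,4)\le\Delta(1,4)\Delta(2,3).$$
By Ramsey's theorem pass to a subset $X_3$ with $|X_3|\ge\max(M^2+k+2,\,N+2(k-1))$ on whose $(k+2)$-subsets each $C_s$ has constant truth value.

**Step 3: every $C_s$ is true on $X_3$.** Suppose $C_s$ is false on all $(k+2)$-subsets. Fix the first $s$ and the last $k-2-s$ elements of $X_3$ as context, and let $w_1<\dots<w_L$ be the rest, so $L\ge M^2+4$. Write $\Delta(p,q)$ for the determinant with $u_{w_p},u_{w_q}$ inserted in the middle of the context. It is positive for $p<q$. It is an alternating bilinear form in the two inserted vectors, and it depends only on their classes in the quotient of $\mathbb R^k$ by the span of the $k-2$ context vectors, which is $2$-dimensional. In a $2$-dimensional space, Cramer's rule gives $\Delta(q,r)\bar u_p-\Delta(p,r)\bar u_q+\Delta(p,q)\bar u_r=0$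 for the classes $\bar u$ of the inserted vectors. Pairing with the $t$-th vector yields
$$\Delta(p,r)\Delta(q,t)=\Delta(p,q)\Delta(r,t)+\Delta(p,t)\Delta(q,r).\tag{5}$$

With $M_1=M-1$, the falsity of $C_s$ means $M_1\Delta(p,q)\Delta(r,t)>\Delta(p,t)\Delta(q,r)$ for all $p<q<r<t$. Put $\tau_p=\Delta(1,p)/\Delta(p,L)$ for $p<L$, so that $\tau_1=0$. By (5) for the indices $1,p,q,L$,
$$\tau_q-\tau_p=\frac{\Delta(1,q)\Delta(p,L)-\Delta(1,p)\Delta(q,L)}{\Delta(p,L)\Delta(q,L)}=\frac{\Delta(1,L)\Delta(p,q)}{\Delta(p,L)\Delta(q,L)},$$
so $\tau$ is strictly increasing. This formula expresses each $\Delta(p,q)$ with $q<L$ through $\tau_q-\tau_p$, and we substitute it into the inequality.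

For $t=L$ the factors $\Delta(\cdot,L)$ cancel and we get $M_1(\tau_q-\tau_p)>\tau_r-\tau_q$ for $p<q<r<L$. In particular
$$M_1(\tau_3-\tau_2)>\tau_{L-1}-\tau_3.\tag{6}$$
For $t<L$ we get $M_1(\tau_q-\tau_p)(\tau_t-\tau_r)>(\tau_t-\tau_p)(\tau_r-\tau_q)$. Since $\tau_t-\tau_p\ge\tau_q-\tau_p>0$, this gives, with $p=1$, that $M_1(\tau_t-\tau_r)>\tau_r-\tau_q$ whenever $2\le q<r<t\le L-1$. Take $q=2$, $t=r+1$ and $r=3,\dots,L-2$: then $M_1(\tau_{r+1}-\tau_r)>\tau_r-\tau_2\ge\tau_3-\tau_2$. Summing these $L-4$ inequalities,
$$M_1(\tau_{L-1}-\tau_3)>(L-4)(\tau_3-\tau_2).$$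
Together with (6) this yields $L-4<M_1^2<M^2$, a contradiction.

**Step 4: the normal system.** Let $d=k-1$. Let $a_1<\dots<a_d$ be the first $d$ and $b_d<\dots<b_1$ the last $d$ elements of $X_3$, and let $X$ be a set of $N$ elements in between. Put
$$\varphi_s(i)=\det(u_{a_1},\dots,u_{a_s},u_i,u_{b_{d-s}},\dots,u_{b_1})>0\qquad(0\le s\le d).$$
For $s\ge1$ use the context $a_1,\dots,a_{s-1},b_{d-s},\dots,b_1$, which has $k-2$ elements, and write $a=a_s$, $b=b_{d-s+1}$. Then $\varphi_s(i)=\Delta(a,i)$ and $\varphi_{s-1}(i)=\Delta(i,b)$. For $i<j$ in $X$, identity (5) and the statement $C_{s-1}$, both applied to $a<i<j<b$, give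
$$\Delta(a,j)\Delta(i,b)=\Delta(a,i)\Delta(j,b)+\Delta(a,b)\Delta(i,j)\ge M\,\Delta(a,i)\Delta(j,b).$$
This says $\varphi_s(j)\varphi_{s-1}(i)\ge M\varphi_s(i)\varphi_{s-1}(j)$, the normality inequality. By Lemma 13 (with $|X|=N\ge k$ and $M\ge2k!$) the $k$ functions $\varphi_s$ are linearly independent on $X$. So the $k$ linear functionals on $\mathbb R^k$ that define them form a basis of $(\mathbb R^k)^\ast$, and every $i\mapsto\lambda\cdot u_i$ is a combination of the $\varphi_s$. $\square$

## 10. Extreme rays are understood, but too numerous

From here on $d\ge1$, $K=d+1$, and $\varphi_0,\dots,\varphi_d$ are $M$-normal on $X$ with $|X|\ge K$, $M\ge2K!$ and $M\ge6d$. Let $V$ be their span in $\mathbb R^X$ and $V_+=\{f\in V:f\ge0\text{ on }X\}$.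

By Lemma 13 the evaluations at any $K$ points of $X$ are linearly independent on $V$, so the same holds for at most $K$ points. Thus $\dim V=K$, and a nonzero $f\in V$ has at most $d$ zeros on $X$. The cone $V_+$ is polyhedral and pointed. By Minkowski–Weyl it is generated by its extreme rays, and on an extreme ray the active constraints have rank $d$. So $V_+$ is generated by functions $f\in V_+$ with exactly $d$ zeros in $X$. The following lemma says what such a function looks like: between consecutive zeros, one summand dominates.

**Lemma 15 (shape).** Let $f=\sum_s\lambda_s\varphi_s\in V$ be nonzero with exactly $d$ zeros $i_1<\dots<i_d$ in $X$. The $\lambda_s$ are nonzero with alternating signs. If $i\in X$ is not a zero and exactly $e$ zeros lie below $i$, then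
$$|\lambda_s|\varphi_s(i)\le\tfrac1{2d}|\lambda_e|\varphi_e(i)\quad(s\ne e),$$
and $f(i)$ has the sign of $\lambda_e$.

*Proof.* The vector $(\lambda_s)$ spans the kernel of the $d\times(d+1)$ matrix $(\varphi_s(i_t))_{t,s}$. So $\lambda_s=c(-1)^sm_s$ with $c\ne0$, where $m_s$ is the minor with column $s$ deleted. By Lemma 13,
$$m_s\in\bigl[\tfrac12,\tfrac32\bigr]\prod_{t\le s}\varphi_{t-1}(i_t)\prod_{t>s}\varphi_t(i_t),\qquad\text{so}\qquad\frac{|\lambda_t|}{|\lambda_{t-1}|}=\frac{m_t}{m_{t-1}}\in\bigl[\tfrac13,3\bigr]\cdot\frac{\varphi_{t-1}(i_t)}{\varphi_t(i_t)}\quad(1\le t\le d).$$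
For $t\le e$ we have $i_t<i$, and normality gives $|\lambda_t|\varphi_t(i)\ge\frac M3|\lambda_{t-1}|\varphi_{t-1}(i)$. For $t>e$ we have $i_t>i$, and normality gives $|\lambda_t|\varphi_t(i)\le\frac3M|\lambda_{t-1}|\varphi_{t-1}(i)$. Going away from $s=e$ in either direction, each step costs a factor at most $\frac3M\le\frac1{2d}$, and this proves the inequality. The $d$ other summands add up to at most half of $|\lambda_e|\varphi_e(i)$ in absolute value, so $f(i)$ has the sign of $\lambda_e$. $\square$

The sensible first attempt is to use the extreme rays themselves as generators, as we did for rank $2$. Let us count them for $d=2$, with $n=|X|\ge3$. Let $f$ have exactly the zeros $i_1<i_2$. By Lemma 15 the signs of $\lambda_0,\lambda_1,\lambda_2$ are $+,-,+$ or $-,+,-$. In the first case $f>0$ below $i_1$ and above $i_2$ but $f<0$ strictly between them, so $f\in V_+$ if and only if $i_1,i_2$ are neighbors in $X$. In the second case $f\in V_+$ if and only if nothing lies below $i_1$ or above $i_2$, that is, $i_1=\min X$ and $i_2=\max X$. Each choice of two zeros determines a line in $V$, since the evaluations are independent.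 So $V_+$ has exactly $(n-1)+1=n$ extreme rays. The attempt gives $n$ generators for $n$ rows, and nothing is gained.

What helps is to forget the exact positions of the zeros. Divide $X$ into $p$ blocks of length $q$ and record only which blocks contain zeros. Away from those blocks, Lemma 15 places $f$ in a cone $H_\tau$ that depends only on this record $\tau$ and is described by a number of inequalities independent of $q$. So over all records we need a number of generators independent of $q$, which is negligible against $pq$ when $q$ is large. The elements of $H_\tau$ are uncontrolled in sign on the few blocks with zeros. There we replace the values of $f$ by special vectors, one for each level within a block and each set of Lemma 2. These are about $\theta q$ vectors against $\theta^2q$ rows.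

## 11. Enclosing the cone $V_+$

**Proposition 16.** Let $d\ge1$, $K=d+1$, $M\ge8\,K!\,K^4$, let $\theta\ge2d$ be a multiple of $K!$, $p=\theta^2$, $q\ge1$, and let $\varphi_0,\dots,\varphi_d$ be $M$-normal on $X$, $|X|=pq$. Let $V$ be their span in $\mathbb R^X$. Then the cone $V_+=\{f\in V:f\ge0\text{ on }X\}$ is contained in the convex cone generated by at most
$$2K^4\theta\,q+p^d\binom{4dp}{d}$$
vectors of $\mathbb R^X_{\ge0}$.

*Proof.* Identify $X$ with $\{1,\dots,p\}\times\{1,\dots,q\}$, ordered lexicographically. Block $v$ is $\{v\}\times\{1,\dots,q\}$. Put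
$$\eta=\frac1{2d},\qquad\varepsilon=\frac1{2dK}.$$
Then $M\ge2K!$, $M\ge6d$ and $M\ge4K^4\ge\varepsilon^{-2}$. Since $p\ge4d^2>d$, we have $|X|\ge K$, and Section 10 applies. It suffices to treat $f\in V_+$ with exactly $d$ zeros in $X$.

**Step 1: types, and the cone of a type.** This step produces the cone that captures $f$ away from its zeros. The type $\tau$ of $f$ is $(n_1,\dots,n_p)$, where $n_v$ is the number of zeros of $f$ in block $v$. Since $\sum n_v=d$, there are at most $p^d$ types. For example, with $d=2$ and two neighboring zeros, either one block has $n_v=2$, or two consecutive blocks have $n_v=n_{v+1}=1$. Blocks with $n_v>0$ are zero blocks $w_1<\dots<w_h$, $1\le h\le d$; the others are nonzero blocks. For a nonzero block $v$ put $e(v)=\sum_{v'<v}n_{v'}$. Let $H_\tau\subset V$ be the cone of all $g=\sum_s\lambda_s\varphi_s$ with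
$$|\lambda_s|\,\varphi_s(i)\le\eta\,\lambda_{e(v)}\,\varphi_{e(v)}(i)\quad\text{for all nonzero blocks }v,\ s\ne e(v),\ i\in\{(v,1),(v,q)\}.$$
As $d\ge1$, an index $s\ne e(v)$ exists, and so $\lambda_{e(v)}\ge0$. The ratios $\varphi_s/\varphi_{e(v)}$ are monotone, so on a block they are largest at an end. Hence for *all* $i$ in nonzero blocks $v$,
$$|\lambda_s|\varphi_s(i)\le\eta\,\lambda_{e(v)}\varphi_{e(v)}(i)\ \ (s\ne e(v)),\qquad|\lambda_s|\varphi_s(i)\le\lambda_{e(v)}\varphi_{e(v)}(i)\ \ (0\le s\le d).\tag{7}$$
If $i$ lies in a nonzero block $v$, then $f(i)>0$ and exactly $e(v)$ zeros of $f$ lie below $i$. So Lemma 15 gives $\lambda_{e(v)}>0$ and the required inequalities: $f\in H_\tau$.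

Since $p>d$, there is a nonzero block $v$. If $g,-g\in H_\tau$, then $\lambda_{e(v)}=0$, hence all $\lambda_s=0$. So $H_\tau$ is pointed. It is given by at most $4dp$ linear inequalities: $p$ blocks, $d$ indices $s$, two points $i$, two signs. The space $V$ has dimension $d+1$, so each extreme ray is determined by $d$ independent active inequalities (they cut out a line, which contains at most one ray of a pointed cone). So $H_\tau$ is generated by at most $\binom{4dp}d$ vectors.

**Step 2: the transversal vectors.** This step constructs the vectors that will repair the values in zero blocks. Let $\mathcal T$ be the family of Lemma 2 on $\{1,\dots,p\}$ with $D=d$. Then $|\mathcal T|\le2K^2\theta$, and distinct elements of $S\in\mathcal T$ differ by at least $\theta+1\ge2d+1$. Fix $z\in\{1,\dots,q\}$, $S\in\mathcal T$ and $0\le e^-<e^+\le d$, and put $\rho=\varphi_{e^+}/\varphi_{e^-}$, which increases on $X$ by a factor $\ge M$ at each step. For $v\in S$ put $v^-=(v-d,1)$ if $v\ne\min S$, and $v^+=(v+d,1)$ if $v\ne\max S$. These lie in $X$ by the spacing of $S$. We construct $\mu:S\to\mathbb R_{>0}$ such that for all $u<v$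 in $S$
$$\mu(v)\rho(v,z)\le\varepsilon\,\mu(u)\rho(v^-),\tag{8}$$
$$\mu(u)\rho(u^+)\le\varepsilon\,\mu(v)\rho(v,z).\tag{9}$$
Let $S=\{v_1<\dots<v_J\}$, and put $\mu(v_1)=1$ and
$$\mu(v_{j+1})=\frac{\mu(v_j)\rho(v_j^+)}{\varepsilon\,\rho(v_{j+1},z)},$$
so that (9) holds with equality for neighbors.

*Proof of (9).* Put $A_j=\mu(v_j)\rho(v_j^+)$ for $j<J$. For $j+1<J$ we have $v_{j+1}^+>(v_{j+1},z)$ and $\varepsilon\le1$, so $A_{j+1}=A_j\rho(v_{j+1}^+)/(\varepsilon\rho(v_{j+1},z))\ge A_j$. Hence for $i\le j<J$ we get $\mu(v_i)\rho(v_i^+)=A_i\le A_j=\varepsilon\mu(v_{j+1})\rho(v_{j+1},z)$, which is (9) for $u=v_i$, $v=v_{j+1}$.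

*Proof of (8).* Since $v_j^+<(v_{j+1},z)$, we have $\mu(v_{j+1})\le\mu(v_j)/(\varepsilon M)\le\mu(v_j)$, so $\mu$ is nonincreasing. Also $v_j^+<v_{j+1}^-$, because $v_{j+1}-v_j\ge2d+1$. So for $i\le j<J$
$$\mu(v_{j+1})\rho(v_{j+1},z)=\frac{\mu(v_j)\rho(v_j^+)}\varepsilon\le\frac{\mu(v_i)\rho(v_{j+1}^-)}{\varepsilon M}\le\varepsilon\,\mu(v_i)\rho(v_{j+1}^-),$$
where the last inequality uses $M\ge\varepsilon^{-2}$. This is (8) for $u=v_i$, $v=v_{j+1}$.

Define $b=b_{z,S,e^-,e^+}\in\mathbb R^X_{\ge0}$ by $b(v,z)=\varphi_{e^-}(v,z)/\mu(v)$ for $v\in S$, and $0$ elsewhere. There are at most $q\cdot2K^2\theta\cdot K^2=2K^4\theta q$ such vectors.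

**Step 3: the residual map.** This step defines what is left of $f$ after its zero blocks have been repaired. Fix a type $\tau$. For each zero block $w_a$ let $\{\alpha_a,\dots,\omega_a\}$ be the maximal interval of consecutive zero blocks containing $w_a$; it has at most $d$ elements. Let
$$e_a^-=\sum_{v<\alpha_a}n_v,\qquad e_a^+=\sum_{v\le\omega_a}n_v,\qquad\text{so }0\le e_a^-<e_a^+\le d.$$
By Lemma 2 choose $S_a\in\mathcal T$ containing $w_a$ and no other zero block, and put $b_{a,z}=b_{z,S_a,e_a^-,e_a^+}$. For $g\in V$ define $R_\tau(g)\in\mathbb R^X$, linearly in $g$, to be $0$ on zero blocks and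
$$R_\tau(g)(u,z)=g(u,z)-\sum_{a:\,u\in S_a}\frac{b_{a,z}(u,z)}{b_{a,z}(w_a,z)}\,g(w_a,z)\quad\text{for nonzero blocks }u.$$
We claim that $R_\tau(g)\ge0$ for $g\in H_\tau$. Steps 4 and 5 prove this.

**Step 4: bounds for $g$ inside a zero block.** The inequalities (7) hold only in nonzero blocks; here we transport them into $w_a$ from the nearest nonzero blocks. Let $g=\sum_s\lambda_s\varphi_s\in H_\tau$ and $x=(w_a,z)$. Drop the index $a$ from $\alpha_a,\omega_a,e_a^\pm$, and let $\rho=\varphi_{e^+}/\varphi_{e^-}$. If $\alpha>1$, block $\alpha-1$ is nonzero with $e(\alpha-1)=e^-$; put $i^-=(\alpha-1,q)<x$. If $\omega<p$, block $\omega+1$ is nonzero with $e(\omega+1)=e^+$; put $i^+=(\omega+1,1)>x$. If $\alpha=1$ then $e^-=0$, and if $\omega=p$ then $e^+=d$. We show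
$$|g(x)|\le K\,\lambda_{e^-}\varphi_{e^-}(x)\,\frac{\rho(x)}{\rho(i^-)}\quad\text{if }\alpha>1,\tag{10}$$
$$|g(x)|\le K\,\lambda_{e^+}\varphi_{e^+}(x)\,\frac{\rho(i^+)}{\rho(x)}\quad\text{if }\omega<p.\tag{11}$$

For (10) it suffices to bound each of the $K$ numbers $|\lambda_s|\varphi_s(x)$ by $\lambda_{e^-}\varphi_{e^-}(x)\rho(x)/\rho(i^-)$. Let $s\le e^+$. Since $x>i^-$, we have $\varphi_s(x)/\varphi_s(i^-)\le\varphi_{e^+}(x)/\varphi_{e^+}(i^-)$, and with (7) at $i^-$
$$|\lambda_s|\varphi_s(x)\le\lambda_{e^-}\varphi_{e^-}(i^-)\,\frac{\varphi_{e^+}(x)}{\varphi_{e^+}(i^-)}=\lambda_{e^-}\varphi_{e^-}(x)\,\frac{\rho(x)}{\rho(i^-)}.$$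
Let $s>e^+$. Then $e^+<d$, so $\omega<p$, and (7) at $i^+>x$ gives
$$|\lambda_s|\varphi_s(x)\le\lambda_{e^+}\varphi_{e^+}(i^+)\,\frac{\varphi_s(x)}{\varphi_s(i^+)}\le\lambda_{e^+}\varphi_{e^+}(x),$$
because $\varphi_s/\varphi_{e^+}$ is increasing and $\lambda_{e^+}\ge0$. The right side has been bounded in the case $s=e^+$.

For (11) it suffices to bound each $|\lambda_s|\varphi_s(x)$ by $\lambda_{e^+}\varphi_{e^+}(x)\rho(i^+)/\rho(x)$. Let $s\ge e^-$. Since $x<i^+$, we have $\varphi_s(x)/\varphi_s(i^+)\le\varphi_{e^-}(x)/\varphi_{e^-}(i^+)$, and with (7) at $i^+$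
$$|\lambda_s|\varphi_s(x)\le\lambda_{e^+}\varphi_{e^+}(i^+)\,\frac{\varphi_{e^-}(x)}{\varphi_{e^-}(i^+)}=\lambda_{e^+}\varphi_{e^+}(x)\,\frac{\rho(i^+)}{\rho(x)}.$$
Let $s<e^-$. Then $e^->0$, so $\alpha>1$, and (7) at $i^-<x$ gives
$$|\lambda_s|\varphi_s(x)\le\lambda_{e^-}\varphi_{e^-}(i^-)\,\frac{\varphi_s(x)}{\varphi_s(i^-)}\le\lambda_{e^-}\varphi_{e^-}(x),$$
because $\varphi_{e^-}/\varphi_s$ is increasing and $\lambda_{e^-}\ge0$. The right side has been bounded in the case $s=e^-$.

**Step 5: the residuals are nonnegative.** We show that each subtracted term takes away at most the fraction $\frac1{2d}$ of the dominant summand. Let $u\in S_a$ be a nonzero block and $i=(u,z)$, let $x$ be as in Step 4, write $b=b_{a,z}$, and let $\mu$ be the corresponding function on $S_a$. Then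
$$\frac{b(i)}{b(x)}=\frac{\varphi_{e^-}(i)}{\varphi_{e^-}(x)}\cdot\frac{\mu(w_a)}{\mu(u)}.$$

*Case $u<w_a$.* Since $\alpha,\dots,w_a$ are zero blocks, $u<\alpha$, so $\alpha>1$; also $w_a\ne\min S_a$. The interval of zero blocks has at most $d$ elements, so $\alpha-1\ge w_a-d$, whence $i^-\ge w_a^-$ and $\rho(i^-)\ge\rho(w_a^-)$. By (8) with the pair $u<w_a$,
$$\frac{b(i)}{b(x)}\le\varepsilon\,\frac{\varphi_{e^-}(i)}{\varphi_{e^-}(x)}\cdot\frac{\rho(i^-)}{\rho(x)}.$$
With (10), and then (7) at $i$ for $s=e^-$,
$$\frac{b(i)}{b(x)}|g(x)|\le K\varepsilon\,\lambda_{e^-}\varphi_{e^-}(i)\le\frac1{2d}\lambda_{e(u)}\varphi_{e(u)}(i).$$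

*Case $u>w_a$.* Then $u>\omega$, so $\omega<p$; also $w_a\ne\max S_a$. Since $\omega+1\le w_a+d$, we have $i^+\le w_a^+$ and $\rho(i^+)\le\rho(w_a^+)$. By (9) with the pair $w_a<u$,
$$\frac{b(i)}{b(x)}\le\varepsilon\,\frac{\varphi_{e^-}(i)}{\varphi_{e^-}(x)}\cdot\frac{\rho(i)}{\rho(w_a^+)}=\varepsilon\,\frac{\varphi_{e^+}(i)}{\varphi_{e^+}(x)}\cdot\frac{\rho(x)}{\rho(w_a^+)}.$$
With (11), and then (7) at $i$ for $s=e^+$,
$$\frac{b(i)}{b(x)}|g(x)|\le K\varepsilon\,\lambda_{e^+}\varphi_{e^+}(i)\le\frac1{2d}\lambda_{e(u)}\varphi_{e(u)}(i).$$

Now let $i=(u,z)$ be any point in a nonzero block. By (7), $g(i)\ge(1-d\eta)\lambda_{e(u)}\varphi_{e(u)}(i)=\frac12\lambda_{e(u)}\varphi_{e(u)}(i)$. The sum in $R_\tau(g)(i)$ has at most $h\le d$ terms. So $R_\tau(g)(i)\ge\bigl(\frac12-\frac d{2d}\bigr)\lambda_{e(u)}\varphi_{e(u)}(i)=0$, and the claim is proved.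

**Step 6: assembling $f$.** We write $f$ in terms of the promised generators. Let $f\in V_+$ have exactly $d$ zeros and type $\tau$. Then on $X$
$$f=\sum_{a=1}^h\sum_{z=1}^q\frac{f(w_a,z)}{b_{a,z}(w_a,z)}\,b_{a,z}+R_\tau(f).$$
On nonzero blocks this is the definition of $R_\tau$, because $b_{a,z}$ lives on $S_a\times\{z\}$. At $(w_a,z)$ the term with $b_{a,z}$ contributes $f(w_a,z)$, the terms with $a'\ne a$ vanish since $w_a\notin S_{a'}$, and $R_\tau(f)$ vanishes. The coefficients are $\ge0$ because $f\ge0$. Since $f\in H_\tau$ and $R_\tau$ is linear, $R_\tau(f)$ is a nonnegative combination of the vectors $R_\tau(g)$, with $g$ in the finite generating set of $H_\tau$ from Step 1; by Step 5 these vectors are nonnegative. Over all types this uses at most $2K^4\theta q+p^d\binom{4dp}d$ generators. $\square$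

## 12. Proof of Theorem N

Fix $k$ and $\delta$, and let $M=8\,k!\,k^4$. For $1\le d\le k-1$ choose $\theta_d\ge2d$, a multiple of $(d+1)!$, with $2(d+1)^4/\theta_d\le\delta/2$. Put $p_d=\theta_d^2$, and then choose $q_d$ so large that $p_d^{\,d}\binom{4dp_d}d\le\frac\delta2p_dq_d$. Let $N_d=p_dq_d$, $N_0=\lceil1/\delta\rceil$ and $N=\max(k,N_0,\dots,N_{k-1})$.

Let $A$ be nonnegative of rank $\le k$, without zero rows, with at least $n_\ast=n_1(k,N,M)$ rows. Write $A_{ij}=u_i\cdot v_j$ with $u_i,v_j\in\mathbb R^k$. All $u_i$ are nonzero because no row is zero. Lemma 14 gives a set of $N$ rows with an $M$-normal system $\varphi_0,\dots,\varphi_d$, $d\le k-1$. Restrict it to a subset $X$ of $N_d$ rows. Every column of $A[X]$ is nonnegative and is a linear combination of $\varphi_0,\dots,\varphi_d$, so it lies in $V_+$.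

If $d=0$, the columns are nonnegative multiples of $\varphi_0$, so the nonnegative rank of $A[X]$ is at most $1\le\delta N_0$. If $d\ge1$, Proposition 16 applies, because $M\ge8(d+1)!(d+1)^4$. Taking its generators as the columns of $B$, we get $A[X]=BC$ with $B,C\ge0$ and inner dimension at most
$$2(d+1)^4\theta_dq_d+p_d^{\,d}\binom{4dp_d}d\le\frac\delta2p_dq_d+\frac\delta2p_dq_d=\delta N_d.$$
So $A[X]$ has nonnegative rank at most $\delta|X|$, and Lemma 1 finishes the proof. $\blacksquare$

## 13. The sizes $n$ that do occur, and unbounded growth

For fixed $k$, consider the set $\mathcal N$ of those $n\ge k$ for which, for some $m$, there is an $n\times m$ matrix of tropical rank $k$ and tropical factorization rank $n$ (or, in the other setting, a nonnegative matrix of rank $k$ and nonnegative rank $n$). This set has the form $\{k,k+1,\dots,n_k\}$ with $n_k$ finite. There are three points to check.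

- *Finiteness.* This is Theorems T and N.
- *$k\in\mathcal N$.* Take the identity matrix, tropical or ordinary, of order $k$. In the ordinary case the nonnegative rank is at least the rank. In the tropical case the factorization rank is at least the tropical rank. Indeed, suppose an $r\times r$ submatrix with a unique finite optimal permutation $\sigma$ came from a factorization with fewer than $r$ terms. Then for some $i\ne i'$ the values at $(i,\sigma(i))$ and $(i',\sigma(i'))$ would be attained by the same term, and swapping $\sigma(i)$ and $\sigma(i')$ would not increase the sum, contradicting uniqueness.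
- *Downward closure.* If $n\in\mathcal N$ and $n>k$, delete a row outside a nonsingular $k$-minor (respectively a row in the span of the others). The rank stays $k$. The factorization rank drops by at most $1$, so it is at least $n-1$, and it is at most the number $n-1$ of rows.

Let $t_k(n)$ and $\nu_k(n)$ be the maximal tropical factorization rank and nonnegative rank over all $m$ and all $n\times m$ matrices of tropical rank $k$ and of rank $k$ respectively. Theorems T and N say that $t_k(n)=o(n)$ and $\nu_k(n)=o(n)$. All the ranks are invariant under transposition, so for fixed $k$ the factorization ranks are $o(\min(n,m))$. One cannot replace $o(n)$ by $O(1)$: for $n\ge k$,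
$$t_k(n)\ge\log_2(n-k+2)\quad(k\ge2),\qquad\nu_k(n)\ge\log_2(n-k+3)\quad(k\ge3).$$
As in Section 1, in a factorization with $r$ terms the support of a row of $A$ (its set of finite, respectively positive, entries) is determined by the support of the corresponding row of $B$. So a matrix with $N$ distinct row supports has factorization rank at least $\log_2N$.

In the tropical case let $N=n-k+2\ge2$ and take the direct sum, with $\infty$ off the blocks, of $J_N$ and the tropical identity of order $k-2$. The row supports of $J_N$ are distinct and its tropical rank is $2$ by Section 1. Each added $1\times1$ block raises the tropical rank by exactly $1$. It extends any nonsingular minor, since the new row has only one finite entry. Conversely, a nonsingular minor using the added row or the added column must use both, matched with each other, and deleting them leaves a nonsingular minor.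

In the nonnegative case let $N=n-k+3\ge3$ and take a convex $N$-gon with vertices $v_j$ and edges given by affine functions $\ell_i\ge0$ on the polygon. The matrix $(\ell_i(v_j))$ has rank $3$: it is the product of the $N\times3$ matrix of coefficients of the $\ell_i$ and the $3\times N$ matrix with columns $(v_j,1)$. Both have rank $3$, because the edge lines neither pass through a common point nor are all parallel, and the vertices are not collinear. Row $i$ vanishes exactly at the two endpoints of edge $i$, so the row supports are distinct. For $N=4$ and a square, suitably scaled, this is the $4\times4$ matrix of Section 2 up to the order of rows and columns. The direct sum with the identity matrix of order $k-3$ has $n$ rows and rank $k$.
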